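# The signature modulo 8 of a fibration whose monodromy is trivial mod 2

## Multiplicativity of the signature modulo 8

**Theorem 1.** Let $F^{2m}\to E\to B^{2n}$ be a fibration of oriented Poincaré complexes: $F$, $E$, $B$ are connected finite Poincaré complexes, $E$ has dimension $2m+2n$, and the orientation of $E$ is the one induced by those of $F$ and $B$. Put $V=H^m(F;\mathbb Z)/\mathrm{tors}$, and assume that $\pi_1(B)$ acts trivially on $V/2V$. Then
$$\sigma(E)-\sigma(F)\,\sigma(B)=0\in\mathbb Z_8 .$$
In particular this holds whenever $\pi_1(B)$ acts trivially on $H^m(F;\mathbb Z_2)$.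

Here $\mathbb Z_k=\mathbb Z/k$. For an oriented $d$-dimensional Poincaré complex $M$, the signature $\sigma(M)$ is that of the nondegenerate symmetric form $(u,v)\mapsto\langle u\cup v,[M]\rangle$ on $H^{2k}(M;\mathbb R)$ if $d=4k$, and $\sigma(M)=0$ if $4\nmid d$. The last sentence of the theorem is a conjecture of Klaus and Teichner, as stated in Carmen Rovi, "The signature modulo 8 of fibre bundles", arXiv:1507.08328 (2015). So the conjecture is true.

The question is how far the signature is from being multiplicative. For a product, $\sigma(F\times B)=\sigma(F)\sigma(B)$. Two background results for fibre bundles of closed, connected, compatibly oriented manifolds frame the theorem. Chern, Hirzebruch and Serre: if $\pi_1(B)$ acts trivially on $H^*(F;\mathbb Q)$, the difference $\sigma(E)-\sigma(F)\sigma(B)$ is $0$ in $\mathbb Z$. Hambleton, Korzeniewski and Ranicki: with no condition on the action, the difference is $0$ in $\mathbb Z_4$. Theorem 1 assumes triviality of the action only in the middle degree and only mod 2, and obtains the difference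 modulo 8.

The "in particular" follows from two maps that are equivariant for $\pi=\pi_1(B)$. The Bockstein sequence of $0\to\mathbb Z\xrightarrow{2}\mathbb Z\to\mathbb Z_2\to0$ gives an injection $H^m(F;\mathbb Z)\otimes\mathbb Z_2\hookrightarrow H^m(F;\mathbb Z_2)$, and dividing out torsion gives a surjection $H^m(F;\mathbb Z)\otimes\mathbb Z_2\twoheadrightarrow V/2V$. If $\pi$ acts trivially on $H^m(F;\mathbb Z_2)$, it acts trivially on the submodule, hence on its quotient $V/2V$.

One case costs nothing. If $m+n$ is odd, then $\dim E=2(m+n)$ is not divisible by 4, so $\sigma(E)=0$; and one of $2m,2n$ is not divisible by 4, so $\sigma(F)\sigma(B)=0$. From now on $m+n$ is even. If $F$ and $B$ are surfaces ($m=n=1$), the theorem says that $8\mid\sigma(E)$ as soon as $\pi$ acts trivially on $H^1(F;\mathbb Z_2)$.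

## Lattices with an action of $\pi_1(B)$ and their twisted signatures

A *Poincaré complex* is a finite complex satisfying Poincaré duality with all local coefficients. If $B$ is oriented of dimension $2n$, then cap product with $[B]$ is an isomorphism $H^k(B;A)\cong H_{2n-k}(B;A)$ for every $\pi$-module $A$. Everything below depends only on homotopy type, so we may take $B$ to be a finite simplicial complex.

**Definition.** A *$\pi$-lattice of sign $\epsilon=\pm1$* is a finitely generated free abelian group $V$ with a unimodular $\epsilon$-symmetric form $\lambda:V\times V\to\mathbb Z$ and an action of $\pi$ by isometries. If $\epsilon=1$, then $\sigma(V)$ is the signature of $\lambda$.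

**Definition.** Let $V$ be a $\pi$-lattice of sign $(-1)^n$ and $B$ oriented of dimension $2n$. Then $\sigma(B;V)$ is the signature of
$$H^n(B;V)\times H^n(B;V)\xrightarrow{\ \cup,\,\lambda\ }H^{2n}(B;\mathbb Z)\xrightarrow{\ \langle-,[B]\rangle\ }\mathbb Z.\tag{1}$$

The form (1) is symmetric: exchanging the factors gives the sign $(-1)^{n\cdot n}=(-1)^n$ from the cup product and $(-1)^n$ from $\lambda$.

**Example (trivial action).** If $n$ is even and $\pi$ acts trivially, then $H^n(B;V\otimes\mathbb R)=H^n(B;\mathbb R)\otimes V$ with the tensor product form, so $\sigma(B;V)=\sigma(B)\sigma(V)$ exactly. In particular $\sigma(B;\mathbb Z)=\sigma(B)$ for $\mathbb Z$ with form $\langle1\rangle$.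

**Example (rank one).** Let $n$ be even, let $\varepsilon:\pi\to\{\pm1\}$ be a nontrivial homomorphism, and let $\mathbb Z_\varepsilon$ be $\mathbb Z$ with form $\langle 1\rangle$ and $g$ acting by $\varepsilon(g)$. The action mod 2 is trivial. Let $\bar B\to B$ be the double cover of $\varepsilon$, with deck transformation $T$. Then $H^n(\bar B;\mathbb R)=H^n(B;\mathbb R[\mathbb Z/2])$, where $\{1,T\}$ is an orthonormal basis of the coefficients. These split orthogonally into the lines of $1+T$ and $1-T$, on which $\pi$ acts trivially and by $\varepsilon$, and both vectors have square $2>0$. Hence $\sigma(\bar B)=\sigma(B)+\sigma(B;\mathbb Z_\varepsilon)$. If $B$ is a closed smooth manifold, Hirzebruch's signature theorem gives $\sigma(\bar B)=2\sigma(B)$, so $\sigma(B;\mathbb Z_\varepsilon)=\sigma(B)$. For a Poincaré complex we cannot argue in this way, and we shall prove the congruence mod 8 by hand.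

**Example (fibrations with these lattices).** Complex conjugation on $\mathbb{CP}^2$ acts by $-1$ on $H^2$ and preserves the orientation, since $(-u)^2=u^2$. So $(\bar B\times\mathbb{CP}^2)/(\mathbb Z/2)\to B$ has $V=\mathbb Z_\varepsilon$. Similarly $-1$ on the torus $T^2$ acts by $-1$ on $H^1(T^2;\mathbb Z)$. In both cases the action on $V$ is trivial mod 2 but not over $\mathbb Q$.

The fibration will be used only through its lattice $V$, so the heart of the matter is the following statement about $B$ alone.

**Theorem 2.** Let $B^{2n}$ be a connected oriented finite Poincaré complex and $V$ a $\pi$-lattice of sign $(-1)^n$ such that $\pi$ acts trivially on $V/2V$. Then $\sigma(B;V)\equiv0$ mod $8$ if $n$ is odd, and $\sigma(B;V)\equiv\sigma(V)\sigma(B)$ mod $8$ if $n$ is even.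

## Unimodularity, and the cases $n$ odd and $n=0$

We use the classical fact that an even unimodular symmetric form over $\mathbb Z$ has signature divisible by 8. This is the only source of the number 8 in the whole proof.

**Lemma 1.** (a) The form (1) is unimodular on $H^n(B;V)/\mathrm{tors}$. Hence if $\langle x\cup x,[B]\rangle$ is even for all $x\in H^n(B;V)$, then $8\mid\sigma(B;V)$. (b) If $W$ is a finite-dimensional real representation of $\pi$, the pairing $H^p(B;W^*)\times H^{2n-p}(B;W)\to\mathbb R$ is perfect.

*Proof.* Since $\lambda$ is unimodular and invariant, $V\cong V^*=\mathrm{Hom}(V,\mathbb Z)$ as $\pi$-modules. Therefore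
$$C^*(B;V)\cong\mathrm{Hom}_{\mathbb Z\pi}(C_*(\tilde B),V^*)=\mathrm{Hom}_{\mathbb Z}(D_*,\mathbb Z),\qquad D_*=C_*(\tilde B)\otimes_{\mathbb Z\pi}V,$$
where $\tilde B$ is the universal cover, and $D_*$ is a complex of finitely generated free abelian groups because $B$ is finite. By universal coefficients $H^n(B;V)\to\mathrm{Hom}(H_n(B;V),\mathbb Z)$ is onto with finite kernel $\mathrm{Ext}(H_{n-1}(D_*),\mathbb Z)$, so $H^n(B;V)/\mathrm{tors}\cong\mathrm{Hom}(H_n(B;V),\mathbb Z)$. Poincaré duality identifies $H_n(B;V)$ with $H^n(B;V)$. The composite $H^n(B;V)/\mathrm{tors}\cong\mathrm{Hom}(H^n(B;V),\mathbb Z)$ sends $x$ to $x'\mapsto\langle x,x'\cap[B]\rangle=\pm\langle x\cup x',[B]\rangle$, so up to sign it is the adjoint of (1). This is (a), with the fact on even forms. For (b) run the same argument over $\mathbb R$ with $D_*=C_*(\tilde B)\otimes_{\mathbb Z\pi}W$: here $H^p(B;W^*)\cong\mathrm{Hom}(H_p(B;W),\mathbb R)$ and $H_p(B;W)\cong H^{2n-p}(B;W)$. $\square$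

The plan suggested by Lemma 1 is to find even forms. For $n$ odd this works at once.

**Proof of Theorem 2 for $n$ odd.** Here $\lambda$ is skew-symmetric, so $\lambda(e_i,e_i)=0$ for a basis $e_1,\dots,e_r$ of $V$. Let $x\in H^n(B;V)$. Since $\pi$ acts trivially on $V/2V$, the reduction of $x$ lies in $H^n(B;V/2V)=H^n(B;\mathbb F_2)\otimes V/2V$; write it as $\sum_ix_i\otimes e_i$. Modulo 2,
$$\langle x\cup x,[B]\rangle=\Big\langle\sum_i\lambda(e_i,e_i)x_i^2+\sum_{i<j}\lambda(e_i,e_j)(x_ix_j+x_jx_i),[B]\Big\rangle=0,$$
because $\lambda(e_i,e_i)=0$ and $x_ix_j=x_jx_i$ in mod 2 cohomology. By Lemma 1, $8\mid\sigma(B;V)$. $\square$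

**Proof of Theorem 2 for $n=0$.** *We show that $\pi$ is trivial.* For every $\pi$-module $A$, duality gives $H^1(B;A)\cong H_{-1}(B;A)=0$. Hence every crossed homomorphism $c:\pi\to A$, $c(gh)=c(g)+g\,c(h)$, is principal. Indeed, choose paths from a base vertex to the vertices, the constant path to the base vertex $v_0$ itself, and let $g(vw)\in\pi$ be the resulting element for an edge $vw$. The 1-cocycle $vw\mapsto c(g(vw))$ is a coboundary, $c(g(vw))=g(vw)u(w)-u(v)$ for some function $u$ on vertices. The same identity then holds for reversed edges, since $c(h^{-1})=-h^{-1}c(h)$, and it adds up along an edge loop at $v_0$ representing $g$ to $c(g)=g\,u(v_0)-u(v_0)$.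

Apply this to the augmentation ideal $I\subset\mathbb Z\pi$ and $c(g)=g-1$: there is $a\in I$ with $g-1=(g-1)a$ for all $g$. So $1-a$ is a $\pi$-invariant element of $\mathbb Z\pi$ of augmentation 1. A nonzero invariant element exists only if $\pi$ is finite, and it is then a multiple of $\sum_{g\in\pi}g$, which has augmentation $|\pi|$. Hence $|\pi|=1$.

So $H^0(B;V)=V$. The class $[B]$ generates $H_0(B;\mathbb Z)=\mathbb Z$, so evaluation on it is $\pm1$ times the standard identification $H^0(B;\mathbb Z)=\mathbb Z$, and $\sigma(B)=\pm1$ with the same sign. Thus $\sigma(B;V)=\sigma(V)\sigma(B)$. $\square$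

## From the fibration to its lattice

This section proves Theorem 1 from Theorem 2, by the argument of Chern, Hirzebruch and Serre, carried out with local coefficients. It uses one fact of linear algebra.

*Sublagrangian reduction.* Let $b$ be a nondegenerate symmetric form on a finite-dimensional real space $H$, and let $W\subset H$ be isotropic. Then $W^\perp/W$ with the induced form is nondegenerate and has the same signature as $H$. Indeed, write $W^\perp=W\oplus U$. The radical of $b$ on $W^\perp$ is $W^\perp\cap W^{\perp\perp}=W$, so $U\cong W^\perp/W$ is nondegenerate. Then $U^\perp$ is nondegenerate of dimension $2\dim W$ and contains the isotropic subspace $W$ of half its dimension, so its signature is $0$.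

**Lemma 2.** In the situation of Theorem 1, with $m+n$ even, $V=H^m(F;\mathbb Z)/\mathrm{tors}$ with the cup product form is a $\pi$-lattice of sign $(-1)^m=(-1)^n$, and $\sigma(E)=(-1)^{mn}\sigma(B;V)$.

*Proof.* Consider the Serre spectral sequence $E_2^{p,q}=H^p(B;H^q(F;\mathbb R))\Rightarrow H^{p+q}(E;\mathbb R)$. We use its textbook multiplicative properties. The differentials are derivations, graded by total degree. The product on $E_2$ is $(-1)^{qp'}$ times the cup product with coefficient pairing $H^q(F)\otimes H^{q'}(F)\to H^{q+q'}(F)$. The product on $E_\infty$ is induced from $H^*(E;\mathbb R)$ with its decreasing filtration $F^p$, where $F^p/F^{p+1}=E_\infty^{p,*}$. All terms are finite-dimensional, and they vanish unless $0\le p\le2n$ and $0\le q\le2m$. Put $N=m+n$, which is even.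

**Step 1: orientations.** *This makes $V$ a $\pi$-lattice and identifies the top terms.* The only term of total degree $2N$ that can be nonzero is $E_r^{2n,2m}$, so $E_\infty^{2n,2m}=H^{2N}(E;\mathbb R)=\mathbb R$. The group $\pi$ acts on $H^{2m}(F;\mathbb Z)=\mathbb Z$ by signs. If this action were nontrivial, we would have $E_2^{2n,2m}=H^{2n}(B;\mathbb R_{\mathrm{tw}})\cong H_0(B;\mathbb R_{\mathrm{tw}})=0$, a contradiction. So $\pi$ preserves $[F]$ and acts on $V$ by isometries of the cup product form, which is unimodular by duality in $F$ and $(-1)^m$-symmetric. Moreover $E_2^{2n,2m}=\mathbb R=E_\infty^{2n,2m}$, so every differential into total degree $2N$ vanishes. Compatibility of orientations means that evaluation on $[E]$ corresponds to evaluation on $[B]$ and $[F]$.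

**Step 2: every page is a perfect pairing.** *This lets us speak of a signature on each page.* When total degrees add up to $2N$, the product lands in $E_r^{2n,2m}$, so $E_r^{p,q}$ can pair nontrivially only with $E_r^{2n-p,2m-q}$. For $r=2$ the pairing is perfect: duality in $F$ gives $H^{2m-q}(F;\mathbb R)\cong H^q(F;\mathbb R)^*$ equivariantly, and Lemma 1(b) applies. Suppose the pairings are perfect on $E_r$. If the total degrees of $x,y$ add up to $2N-1$, then $d_r(xy)=0$ by Step 1, so the derivation rule gives $\langle d_rx,y\rangle=\pm\langle x,d_ry\rangle$. Hence $y\perp\operatorname{im}d_r$ if and only if $d_ry=0$, that is, $(\operatorname{im}d_r)^\perp=\ker d_r$. So the induced pairings on $E_{r+1}=\ker d_r/\operatorname{im}d_r$ are perfect.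

**Step 3: the signature does not change from page to page.** *This carries $E_2^{n,m}$ to $E_\infty^{n,m}$.* In total degree $N$, which is even, the form is symmetric. There $\operatorname{im}d_r$ is isotropic with annihilator $\ker d_r$, so by sublagrangian reduction the total degree $N$ parts of $E_r$ and $E_{r+1}$ have the same signature. On each page this signature is that of $E_r^{n,m}$. Indeed $E_r^{p,N-p}$ pairs only with $E_r^{2n-p,N-(2n-p)}$, so $\bigoplus_{p>n}E_r^{p,N-p}$ is isotropic with annihilator $\bigoplus_{p\ge n}E_r^{p,N-p}$, and the quotient is $E_r^{n,m}$. Hence $E_2^{n,m}$ and $E_\infty^{n,m}$ have the same signature.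

**Step 4: the limit.** *This carries $E_\infty^{n,m}$ to $H^N(E;\mathbb R)$.* Since $F^{2n+1}H^{2N}(E;\mathbb R)=0$, we have $\langle F^p,F^{2n+1-p}\rangle=0$ on $H^N(E;\mathbb R)$. With $\mathrm{gr}^i=F^i/F^{i+1}$, perfectness on $E_\infty$ gives $\dim\mathrm{gr}^i=\dim\mathrm{gr}^{2n-i}$, so
$$\dim F^{2n+1-p}=\sum_{i\ge2n+1-p}\dim\mathrm{gr}^i=\sum_{j\le p-1}\dim\mathrm{gr}^j=\dim H^N(E;\mathbb R)-\dim F^p .$$
The form on $H^N(E;\mathbb R)$ is nondegenerate, so $F^{2n+1-p}=(F^p)^\perp$. For $p=n+1$ this says that $F^{n+1}$ is isotropic with annihilator $F^n$, so $\sigma(E)$ is the signature of $F^n/F^{n+1}=E_\infty^{n,m}$.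

Altogether $\sigma(E)$ is the signature of $E_2^{n,m}=H^n(B;V\otimes\mathbb R)$ with the spectral sequence product, which is $(-1)^{mn}$ times (1). $\square$

**Proof of Theorem 1 from Theorem 2.** The case $m+n$ odd was settled at the start. If $m$ and $n$ are both odd, then $\sigma(F)=\sigma(B)=0$, and $\sigma(E)=-\sigma(B;V)\equiv0$ mod 8. If both are even, then $\sigma(E)=\sigma(B;V)\equiv\sigma(V)\sigma(B)=\sigma(F)\sigma(B)$ mod 8, since $V\otimes\mathbb R=H^m(F;\mathbb R)$ with its intersection form. $\square$

What remains is Theorem 2 for even $n\ge2$.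

## Comparing two actions by a glued lattice

Let $n\ge2$ be even. The computation used for $n$ odd breaks down immediately, because the terms $\lambda(e_i,e_i)x_i^2$ no longer vanish; and it should break down, since we want $\sigma(V)\sigma(B)$ and not $0$. We must compare the lattice $V$ with the lattice $V_{\mathrm{triv}}$ that has the same form and trivial action. The first thing to try is the $\pi$-lattice $V\oplus(-V_{\mathrm{triv}})$: its twisted signature is $\sigma(B;V)-\sigma(V)\sigma(B)$, and by Lemma 1 it would be enough to see that its form on cohomology is even. But it need not be even, even when there is nothing to prove. For $B=\mathbb{CP}^2$ and $V=\mathbb Z$ it is $\langle1\rangle\oplus\langle-1\rangle$. Nor does the mod 2 reduction of a form determine its signature mod 8: $\langle1\rangle\oplus\langle1\rangle$ and $\langle1\rangle\oplus\langle-1\rangle$ agree mod 2 and have signatures $2$ and $0$.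

In the direct sum, however, the vectors $(a,b)$ with $a\equiv b$ mod 2 are better. If $a=y+2z$ and $b=y$, then $\lambda(a,a)-\lambda(b,b)=4\lambda(y,z)+4\lambda(z,z)$, which is even after division by 2. A positive rescaling does not change a signature. So let $V_1,V_2$ be $\pi$-lattices with the same underlying symmetric lattice $(V,\lambda)$ and with two actions $\rho_1,\rho_2$, both trivial mod 2, and put
$$L=\{(a,b)\in V_1\oplus V_2:\ a\equiv b\bmod2\},\qquad\theta\big((a,b),(a',b')\big)=\tfrac12\big(\lambda(a,a')-\lambda(b,b')\big).\tag{2}$$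

**$L$ is a $\pi$-lattice of sign $+1$.** It is invariant because both actions are trivial mod 2, and $\theta$ is invariant because both actions are isometric. In the coordinates $(y,z)\in V\oplus V$ with $a=y+2z$, $b=y$,
$$\theta\big((y,z),(y',z')\big)=\lambda(y,z')+\lambda(z,y')+2\lambda(z,z'),\tag{3}$$
which is integral and symmetric. Its block matrix is $\begin{pmatrix}0&\lambda\\\lambda&2\lambda\end{pmatrix}$, with determinant $\pm\det(\lambda)^2=\pm1$, so $\theta$ is unimodular.

**The signature of $L$ is the difference.** Over $\mathbb R$ the condition $a\equiv b$ disappears and $(L,\theta)\otimes\mathbb R=\tfrac12\big(V_1\oplus(-V_2)\big)\otimes\mathbb R$, so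
$$\sigma(B;L)=\sigma(B;V_1)-\sigma(B;V_2).\tag{4}$$

**The action.** Write $\rho_k(g)=1+2f^k_g$ with $f^k_g\in\mathrm{End}(V)$. If $(y,z)$ is moved by $g$, the new $b$ is $\rho_2(g)y$ and the new $a$ is $\rho_1(g)y+2\rho_1(g)z$, so
$$g(y,z)=\big(\rho_2(g)y,\ \rho_1(g)z+(f^1_g-f^2_g)y\big).\tag{5}$$

**Example.** For $V_1=\mathbb Z_\varepsilon$, $V_2=\mathbb Z$ and $\varepsilon(g)=-1$, the form is $\begin{pmatrix}0&1\\1&2\end{pmatrix}$ and $g(y,z)=(y,-z-y)$. Mod 2 this is $(y,z)\mapsto(y,z+y)$, which is not the identity.

Suppose first that $f^1_g\equiv f^2_g$ mod 2 for all $g$, in other words $\rho_1\equiv\rho_2$ mod 4. Then $\pi$ acts trivially on $L/2L$. Since $\theta(v,v)$ is even for all $v\in L$ by (3), the computation for $n$ odd applies word for word: $x\cup x=0$ mod 2, and $\sigma(B;V_1)\equiv\sigma(B;V_2)$ mod 8. In the example the argument stops exactly here. The action on $L/2L$ is not trivial, so a class $x=(y,z)$ with coefficients in $L/2L$ has components $y_i$ that are cocycles and components $z_i$ that are not. One would like to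 write "$x\cup x=\sum_i(y_iz_i+z_iy_i)=0$ by commutativity", but $y_iz_i$ is not a cohomology class. We have to go down to cochains, where the cup product commutes only up to the $\cup_1$-product, and keep the error terms.

## Twisted cochains and the $\cup_1$-product

**Twisted cochains.** Order the vertices of the finite simplicial complex $B$. Choose paths from the base point to the vertices, and let $g(vw)\in\pi$ be the class of the loop: path to $v$, edge $vw$, path to $w$ backwards, for $v<w$ in a common simplex. Then $g(uv)g(vw)=g(uw)$ for $u<v<w$ in a common simplex. For a left $\pi$-module $M$ with an invariant pairing $\theta$, a twisted $k$-cochain is an $M$-valued function on ordered $k$-simplices, with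
$$(dx)(v_0..v_{k+1})=g(v_0v_1)\,x(v_1..v_{k+1})+\sum_{i\ge1}(-1)^ix(v_0..\hat v_i..v_{k+1}),$$
$$(x\cup x')(v_0..v_{p+q})=\theta\big(x(v_0..v_p),\ g(v_0v_p)\,x'(v_p..v_{p+q})\big).$$
These are the usual equivariant cochains of $\tilde B$. The chosen paths pick a lift $\tilde v$ of each vertex, and the lift of $(v_0..v_k)$ starting at $\tilde v_0$ has vertices $g(v_0v_i)\tilde v_i$. These lifts form a $\mathbb Z\pi$-basis of the simplicial chains of $\tilde B$. The $0$-th face is $g(v_0v_1)$ times the chosen lift of $(v_1..v_k)$, and the back face from $v_p$ on is $g(v_0v_p)$ times a chosen lift. So this complex computes $H^*(B;M)$ with its cup product.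

**The $\cup_1$-product** (Steenrod). For untwisted $\mathbb F_2$-cochains $f,h$ of degrees $p,q\ge1$,
$$(f\cup_1h)(v_0..v_{p+q-1})=\sum_{k=0}^{p-1}f(v_0..v_k,v_{k+q}..v_{p+q-1})\,h(v_k..v_{k+q}).$$
For $p=q=2$, for example, its value on $(v_0v_1v_2v_3)$ is $f(v_0v_2v_3)h(v_0v_1v_2)+f(v_0v_1v_3)h(v_1v_2v_3)$. By definition, $[y\cup_1y]=Sq^{n-1}[y]\in H^{2n-1}(B;\mathbb F_2)$ for a cocycle $y$ of degree $n$. We use that Steenrod squares are additive and satisfy the Cartan formula, and that on a class $t$ of degree 1, $Sq^0t=t$, $Sq^1t=t^2$ and $Sq^kt=0$ for $k\ge2$.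

Three identities are needed:
$$\delta(f\cup_1h)=f\cup h+h\cup f+\delta f\cup_1h+f\cup_1\delta h,\tag{6}$$
$$(a\cup b)\cup_1c=a\cup(b\cup_1c)+(a\cup_1c)\cup b\qquad(a,b,c\text{ of positive degree}),\tag{7}$$
$$(\phi\cup_1y)(v_0..v_n)=\phi(v_0v_n)\,y(v_0..v_n)\qquad(\deg\phi=1,\ \deg y=n).\tag{8}$$

**Proof of (6).** Evaluate on the simplex $(0,\dots,N)$ with $N=p+q$. The left side is a sum over an omitted vertex $i$ and an interval of $q+1$ consecutive vertices of the remaining face; let its end points be $a<b$. There are two kinds of terms.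

If $a<i<b$, then $b-a=q+1$ and the term is $f(0..a,b..N)\,h([a,b]\setminus i)$. On the right,
$$(f\cup_1\delta h)(0..N)=\sum_{a=0}^{p-1}f(0..a,b..N)\,\delta h(a..b),\qquad b=a+q+1,$$
and these are exactly its terms with omitted vertex different from $a,b$.

If $i\notin[a,b]$, then $b-a=q$ and the term is $f((0..a,b..N)\setminus i)\,h(a..b)$. On the right,
$$(\delta f\cup_1h)(0..N)=\sum_{a=0}^{p}\delta f(0..a,b..N)\,h(a..b),\qquad b=a+q,$$
and these are exactly its terms with omitted vertex different from $a,b$.

The terms left over on the right are those with omitted vertex $a$ or $b$. From $f\cup_1\delta h$ they are, for $0\le a\le p-1$,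
$$f(0..a,a{+}q{+}1..N)\,h(a{+}1..a{+}q{+}1)\quad\text{and}\quad f(0..a,a{+}q{+}1..N)\,h(a..a{+}q),$$
and from $\delta f\cup_1h$ they are, for $0\le a\le p$,
$$f(0..a{-}1,a{+}q..N)\,h(a..a{+}q)\quad\text{and}\quad f(0..a,a{+}q{+}1..N)\,h(a..a{+}q).$$
The first family with index $a$ cancels the third with index $a+1$; what survives of the third is its term $a=0$, namely $f(q..N)h(0..q)=(h\cup f)(0..N)$. The second family cancels the fourth for $a\le p-1$; what survives of the fourth is its term $a=p$, namely $f(0..p)h(p..N)=(f\cup h)(0..N)$. So $f\cup_1\delta h+\delta f\cup_1h=\delta(f\cup_1h)+h\cup f+f\cup h$. $\square$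

**Proof of (7).** Let $\deg a=s$, $\deg b=t$, $\deg c=q$. In the sum over $0\le k\le s+t-1$ defining the left side, the factor $a\cup b$ is evaluated on the list $v_0..v_k,v_{k+q}..v_{s+t+q-1}$, and it splits this list at its entry number $s$ (counting from $0$). If $k\ge s$, this entry is $v_s$ and the term is $a(v_0..v_s)\,b(v_s..v_k,v_{k+q}..)\,c(v_k..v_{k+q})$; these terms add up to $a\cup(b\cup_1c)$. If $k<s$, this entry is $v_{s+q-1}$ and the term is $a(v_0..v_k,v_{k+q}..v_{s+q-1})\,c(v_k..v_{k+q})\,b(v_{s+q-1}..)$; these add up to $(a\cup_1c)\cup b$. $\square$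

Identity (8) is the definition with $p=1$, where only $k=0$ occurs.

## The self-pairing of a twisted class mod 2

The next lemma computes the parity obstruction found above, in the module $L/2L$.

**Lemma 3.** Let $n\ge2$. Let $\Phi=(\Phi_{ij})$ be a homomorphism from $\pi$ to the additive group of symmetric $r\times r$ matrices over $\mathbb F_2$. Let $M=\mathbb F_2^r\oplus\mathbb F_2^r$ with $g(y,z)=(y,z+\Phi(g)y)$ and $\theta((y,z),(y',z'))=\sum_i(y_iz_i'+z_iy_i')$. This form is invariant. Let $x\in H^n(B;M)$, and let $y_i\in H^n(B;\mathbb F_2)$ be the components of its image under $(y,z)\mapsto y$. Regard $\Phi_{ij}$ as an element of $H^1(B;\mathbb F_2)$. Then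
$$\sum_j\Phi_{ij}\cup y_j=0\ \text{ for all }i,\qquad\theta(x\cup x)=\sum_i\Phi_{ii}\cup Sq^{n-1}y_i\in H^{2n}(B;\mathbb F_2).$$

*Proof.* Invariance: applying $g$ to both arguments changes $\theta$ by $y^{\mathsf T}\Phi(g)y'+(\Phi(g)y)^{\mathsf T}y'$, which is $2y^{\mathsf T}\Phi(g)y'=0$ because $\Phi(g)$ is symmetric.

**Step 1: the cocycle condition.** *This gives the first claim and says how far $z$ is from being closed.* Write $\Phi_{ij}$ also for the 1-cocycle $vw\mapsto\Phi_{ij}(g(vw))$. For a twisted cochain $x=(y,z)$, the two components of $dx=0$ read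
$$\delta y_i=0,\qquad\delta z_i=\sum_j\Phi_{ij}\cup y_j,$$
because $g(v_0v_1)$ adds $\Phi(g(v_0v_1))y(v_1..v_{n+1})$ to the second component. In cohomology the second equation is the first claim.

**Step 2: the cochain $x\cup x$.** *We isolate the term caused by the twist.* By definition
$$(x\cup x)(v_0..v_{2n})=\sum_iy_i(v_0..v_n)\Big(z_i(v_n..v_{2n})+\sum_j\Phi_{ij}(v_0v_n)y_j(v_n..v_{2n})\Big)+\sum_iz_i(v_0..v_n)y_i(v_n..v_{2n}).$$
By (8), $\Phi_{ij}(v_0v_n)\,y_i(v_0..v_n)=(\Phi_{ij}\cup_1y_i)(v_0..v_n)$, so
$$x\cup x=\sum_i(y_i\cup z_i+z_i\cup y_i)+\sum_{i,j}(\Phi_{ij}\cup_1y_i)\cup y_j.\tag{9}$$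

**Step 3: remove the noncommutative part.** *We trade $y_i\cup z_i+z_i\cup y_i$ for terms in $y$ alone.* By (6), using $\delta y_i=0$ and Step 1, and then by (7),
$$\delta\Big(\sum_iz_i\cup_1y_i\Big)=\sum_i(z_i\cup y_i+y_i\cup z_i)+\sum_{i,j}(\Phi_{ij}\cup y_j)\cup_1y_i,$$
$$\sum_{i,j}(\Phi_{ij}\cup y_j)\cup_1y_i=\sum_{i,j}\Phi_{ij}\cup(y_j\cup_1y_i)+\sum_{i,j}(\Phi_{ij}\cup_1y_i)\cup y_j.$$
The last sum is exactly the twist term of (9). Adding the coboundary to (9), we find that $x\cup x$ is cohomologous to $\sum_{i,j}\Phi_{ij}\cup(y_j\cup_1y_i)$.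

**Step 4: only the diagonal survives.** *Here the symmetry of $\Phi$ enters again.* The off-diagonal part is $\sum_{i<j}\Phi_{ij}\cup(y_i\cup_1y_j+y_j\cup_1y_i)$. The cochain
$$y_i\cup_1y_j+y_j\cup_1y_i=(y_i+y_j)\cup_1(y_i+y_j)-y_i\cup_1y_i-y_j\cup_1y_j$$
is a cocycle representing $Sq^{n-1}(y_i+y_j)-Sq^{n-1}y_i-Sq^{n-1}y_j=0$, so it is a coboundary, and so is its product with the cocycle $\Phi_{ij}$. The diagonal part represents $\sum_i\Phi_{ii}\cup Sq^{n-1}y_i$. $\square$

The $y_i$ are not arbitrary: they satisfy the relations $\sum_j\Phi_{ij}y_j=0$. These are just the conditions for $y$ to lift to $H^n(B;M)$, and they will be used below.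

**Lemma 4.** Let $n\ge2$ be even. Let $(V,\lambda)$ be a symmetric unimodular lattice with a basis $e_1,\dots,e_r$ such that $\lambda(e_i,e_j)=\eta_i\delta_{ij}$, $\eta_i=\pm1$. Let $\rho_1,\rho_2$ be two actions of $\pi$ on $V$ by isometries congruent to $1$ mod $2$, giving $\pi$-lattices $V_1,V_2$. Write $\rho_k(g)=1+2f^k_g$ and $\Phi_{ij}(g)=\lambda(e_i,(f^1_g-f^2_g)e_j)$ mod $2$. Then $\Phi$ is a homomorphism to symmetric matrices over $\mathbb F_2$. If for all $y_1,\dots,y_r\in H^n(B;\mathbb F_2)$ with $\sum_j\Phi_{ij}y_j=0$ for all $i$ one has $\sum_i\Phi_{ii}Sq^{n-1}y_i=0$, then $\sigma(B;V_1)\equiv\sigma(B;V_2)$ mod $8$.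

*Proof.* **Step 1: $\Phi$ is a homomorphism to symmetric matrices.** *This is what Lemma 3 needs.* From $\rho_k(gh)=\rho_k(g)\rho_k(h)$ we get $f^k_{gh}=f^k_g+f^k_h+2f^k_gf^k_h$, so $f^k$ is additive mod 2. Expanding $\lambda(\rho_k(g)a,\rho_k(g)b)=\lambda(a,b)$ gives
$$\lambda(f^k_ga,b)+\lambda(a,f^k_gb)=-2\lambda(f^k_ga,f^k_gb),$$
so $\lambda(a,f^k_gb)\equiv\lambda(f^k_ga,b)=\lambda(b,f^k_ga)$ mod 2.

**Step 2: $L/2L$ is the module $M$ of Lemma 3.** *This lets us compute parities.* Take $L$ and $\theta$ from (2). By (5), $g$ acts on $L/2L$ by $(y,z)\mapsto(y,z+(f^1_g-f^2_g)y)$. If $(f^1_g-f^2_g)e_j=\sum_ic_{ij}e_i$, then $\Phi_{ij}(g)=\eta_ic_{ij}\equiv c_{ij}$ mod 2, so the matrix of $f^1_g-f^2_g$ mod 2 is $\Phi(g)$. By (3), $\theta$ mod 2 is $\sum_i\eta_i(y_iz_i'+z_iy_i')\equiv\sum_i(y_iz_i'+z_iy_i')$.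

**Step 3: the form on $H^n(B;L)$ is even.** *This yields divisibility by 8.* Let $x\in H^n(B;L)$ with reduction $\bar x\in H^n(B;M)$. By Lemma 3 the components $y_i$ of $\bar x$ satisfy the relations, and the hypothesis then gives
$$\langle x\cup x,[B]\rangle\equiv\langle\theta(\bar x\cup\bar x),[B]\rangle=\Big\langle\sum_i\Phi_{ii}Sq^{n-1}y_i,[B]\Big\rangle=0\pmod 2.$$
By Lemma 1, $8\mid\sigma(B;L)$, and by (4), $\sigma(B;L)=\sigma(B;V_1)-\sigma(B;V_2)$. $\square$

## Diagonal sign actions and the Cartan formula: $n\ge2$ even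

Lemma 4 with $V_1=V$ and $V_2=V_{\mathrm{triv}}$ would leave us with a system of relations $\sum_j\Phi_{ij}y_j=0$ that couples the $y_j$. But the obstruction $\sum_i\Phi_{ii}Sq^{n-1}y_i$ sees only the diagonal of $\Phi$. So we first compare $V$ with an action by diagonal signs, chosen so that the diagonal of $\Phi$ vanishes, and then treat each sign on its own, where $r=1$ and there is a single relation.

**Proof of Theorem 2 for $n\ge2$ even.**

**Step 0: a diagonal basis.** *Lemma 4 needs one.* Replace $V$ by $V\oplus\langle1\rangle\oplus\langle-1\rangle$ with trivial action on the new summands. This adds $\sigma(B)-\sigma(B)=0$ to $\sigma(B;V)$ and $1-1=0$ to $\sigma(V)$, and the action on $V/2V$ remains trivial. Now $V$ is odd and indefinite, so it has a basis with $\lambda(e_i,e_j)=\eta_i\delta_{ij}$, $\eta_i=\pm1$ (Serre, *A Course in Arithmetic*, Ch. V). Since the action is trivial mod 2, $g$ acts as $1+2f_g$ with $f_g\in\mathrm{End}(V)$.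

**Step 1: passing to diagonal signs.** *We find $V'$ with $\sigma(B;V)\equiv\sigma(B;V')$ mod 8.* Let $t_i(g)=\lambda(e_i,f_ge_i)$ mod 2. As $f$ is additive mod 2, $t_i:\pi\to\mathbb F_2$ is a homomorphism. Put $\varepsilon_i=(-1)^{t_i}$ and let $V'$ be the same lattice with the action $ge_i=\varepsilon_i(g)e_i$. This action is isometric, because the basis is orthogonal, and it is trivial mod 2.

Apply Lemma 4 with $V_1=V$ and $V_2=V'$. Let $\tilde t_i(g)\in\{0,1\}$ lift $t_i(g)$. Then $\varepsilon_i(g)=1-2\tilde t_i(g)$, so $f^2_ge_i=-\tilde t_i(g)e_i$ and $\lambda(e_i,f^2_ge_i)=-\eta_i\tilde t_i(g)\equiv t_i(g)$. Hence $\Phi_{ii}=t_i-t_i=0$ for all $i$, the sum $\sum_i\Phi_{ii}Sq^{n-1}y_i$ is zero whatever the $y_i$ are, and the condition of Lemma 4 holds.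

**Step 2: rank one.** *We show $\sigma(B;\mathbb Z_\varepsilon)\equiv\sigma(B)$ mod 8 for every $\varepsilon=(-1)^t:\pi\to\{\pm1\}$.* Apply Lemma 4 with $r=1$, $V_1=\mathbb Z_\varepsilon$, $V_2=\mathbb Z$. Then $f^1_g=-\tilde t(g)$ and $f^2_g=0$, so $\Phi_{11}=t\in H^1(B;\mathbb F_2)$, and we must show: if $y\in H^n(B;\mathbb F_2)$ and $ty=0$, then $t\,Sq^{n-1}y=0$.

For $n=2$ this is one line: $0=Sq^1(ty)=t\,Sq^1y+t^2y$, and $t^2y=t\cdot ty=0$. In general we show $t\,Sq^ky=0$ for all $k\ge0$ by induction. For $k=0$ this is the assumption. For $k\ge1$ the Cartan formula, with $Sq^0t=t$, $Sq^1t=t^2$ and no further terms, gives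
$$0=Sq^k(ty)=t\,Sq^ky+t^2\,Sq^{k-1}y,$$
so $t\,Sq^ky=t\cdot(t\,Sq^{k-1}y)=0$ by induction. Take $k=n-1$.

**Step 3: assembling.** *We add up the rank one pieces.* The lattice $V'$ is the orthogonal sum of the rank one $\pi$-lattices with action $\varepsilon_i$ and form $\langle\eta_i\rangle$. Modulo 8,
$$\sigma(B;V)\equiv\sigma(B;V')=\sum_i\eta_i\,\sigma(B;\mathbb Z_{\varepsilon_i})\equiv\sum_i\eta_i\,\sigma(B)=\sigma(V)\sigma(B).$$
This completes the proof of Theorem 2, and with it that of Theorem 1. $\square$

**Remark (the relation $ty=0$ cannot be dropped in Step 2).** Let $B=\mathbb{RP}^3\times S^1$, which is orientable of dimension 4, so $n=2$. Its mod 2 cohomology ring is generated by $t$ and $s$ of degree 1 with $t^4=0$ and $s^2=0$. For $y=ts$ we have $Sq^1y=t^2s$, so $t\,Sq^1y=t^3s\ne0$. Here $ty=t^2s\ne0$, so this $y$ does not lift to $H^2(B;M)$, and it does no harm. In the rank one case it is exactly the lifting condition of Lemma 3 that makes the parity obstruction vanish.
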